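\title{A test space for the $T_0$ axiom in orbit spaces of Stone--\v{C}ech boundaries}

\begin{abstract}
The partial translations of a uniformly locally finite metric space $X$ act on its Stone--\v{C}ech boundary, and the quotient by the orbit relation is a topological space attached to the large scale geometry of $X$. We show that this orbit space is $T_0$ if and only if the group $G=\bigoplus_{k\ge1}\mathbb{Z}/2$, with the metric $d(x,y)=\max\{k: x_k\ne y_k\}$, does not coarsely embed into $X$. This answers a problem posed by de Mendon\c{c}a Braga, Buss and Exel. We give further equivalent conditions, one of them purely metric, and we show that the spaces that can replace $G$ are exactly those of asymptotic dimension $0$ whose orbit space is not $T_0$. Two explicit subspaces of $G$ play the same role for the $T_1$ and the Hausdorff axioms.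
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Orbits at infinity}

In a metric space $X$ we write $B(x,r)$ for the closed ball and $N_r(A)=\{x\in X: d(x,a)\le r \text{ for some } a\in A\}$. The space $X$ is \emph{uniformly locally finite} (u.l.f.) if $\sup_{x\in X}|B(x,r)|<\infty$ for every $r>0$. Such a space has finite balls, so it is countable, and its infinite subsets are unbounded. A \emph{partial translation} of $X$ is a bijection $f\colon A\to B$ between subsets of $X$ with $\sup_{x\in A}d(x,f(x))<\infty$; if the supremum is at most $r$, we say that $f$ has \emph{displacement at most $r$}. Partial translations are the rearrangements of points that cannot be seen from far away. We study how they act on the points at infinity of $X$.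

Regard $X$ as a discrete space and let $\beta X$ be its Stone--\v{C}ech compactification. We use its description by ultrafilters. An \emph{ultrafilter} on $X$ is a family $\xi$ of nonempty subsets of $X$ that is closed under finite intersections and supersets and contains $A$ or $X\setminus A$ for every $A\subseteq X$. The points of $\beta X$ are the ultrafilters on $X$, a point $x\in X$ being identified with the principal ultrafilter $\{A: x\in A\}$. The sets $\overline A=\{\xi: A\in\xi\}$, $A\subseteq X$, form a base of clopen sets for a compact Hausdorff topology, and $\overline A$ is the closure of $A$. The \emph{Stone--\v{C}ech boundary} $\partial X=\beta X\setminus X$ is the compact space of nonprincipal ultrafilters, that is, of those containing no finite set. We write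
\[
A^*=\overline A\cap\partial X=\{\xi\in\partial X: A\in\xi\}.
\]
These sets form a base of clopen sets of $\partial X$, and $A^*\neq\emptyset$ whenever $A$ is infinite.

If $D\subseteq X$ and $f\colon D\to X'$ is a map into another set, then for $\xi\in\overline D$ the family $f_*\xi=\{C\subseteq X': f^{-1}(C)\in\xi\}$ is an ultrafilter on $X'$. The map $f_*\colon\overline D\to\beta X'$ extends $f$ and is continuous, because $f_*^{-1}(\overline C)=\overline{f^{-1}(C)}$, and $(g\circ f)_*=g_*\circ f_*$ wherever the right side is defined. The following facts are used throughout.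
\begin{itemize}
\item[(U1)] If $A_1\cup\dots\cup A_m\in\xi$, then $A_i\in\xi$ for some $i$. (Otherwise $\xi$ contains all complements, hence the complement of the union.)
\item[(U2)] If $f$ and $g$ are defined and agree on a set $E\in\xi$, then $f_*\xi=g_*\xi$. (We have $f^{-1}(C)\cap E=g^{-1}(C)\cap E$, and a set belongs to $\xi$ if and only if its intersection with $E$ does.)
\item[(U3)] If $A\in\xi$ and $D\in\xi$, then $f(A\cap D)\in f_*\xi$. If $f$ has finite fibers, then $f_*(D^*)\subseteq\partial X'$.
\end{itemize}

A partial translation $f\colon A\to B$ thus induces a homeomorphism $f_*\colon A^*\to B^*$ with inverse $(f^{-1})_*$. The \emph{orbit} of $\xi\in\partial X$ is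
\[
\mathrm{Orb}(\xi)=\{f_*\xi: f \text{ a partial translation of } X \text{ with } \mathrm{dom}\,f\in\xi\}.
\]
The identity, inverses and (restricted) compositions of partial translations are partial translations, so the orbits partition $\partial X$. We write $\xi\sim\eta$ for the corresponding equivalence relation. The \emph{orbit space} $\mathcal{O}(X)$ is the quotient $\partial X/{\sim}$ with the quotient topology, and $q\colon\partial X\to\mathcal{O}(X)$ is the quotient map. Lemma~\ref{lem:scale} shows that $\xi\sim\eta$ exactly when $\xi$ and $\eta$ are ``at finite distance'': for some $r$, the $r$-neighborhood of every member of $\xi$ belongs to $\eta$. So $\mathcal{O}(X)$ is the space of points at infinity of $X$ up to finite distance. If $X$ is finite, it is empty.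

\begin{example}\label{ex:squares}
Let $\mathbb{N}=\{0,1,2,\dots\}$ and $S=\{n^2:n\in\mathbb{N}\}\subseteq\mathbb{R}$. Since $|n^2-m^2|\ge n+m$ for $m\ne n$, a partial translation of displacement at most $r$ fixes every $n^2$ in its domain with $n>r$. By (U2) all orbits are single points, and $\mathcal{O}(S)=\partial S\cong\beta\mathbb{N}\setminus\mathbb{N}$ is Hausdorff.
\end{example}

\begin{example}\label{ex:integers}
If $f$ is a partial translation of $\mathbb{Z}$, then $f(x)-x$ takes finitely many values, so $\mathrm{dom}\,f$ splits into finitely many sets on each of which $f$ is a shift $x\mapsto x+j$. By (U1) and (U2), the orbits are the orbits of the shift action of $\mathbb{Z}$ on $\partial\mathbb{Z}$. We shall see in Remark~\ref{rem:Z} that $\mathcal{O}(\mathbb{Z})$ is not even $T_0$.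
\end{example}

Recall that a topological space is $T_0$ if for any two distinct points some open set contains exactly one of them, $T_1$ if all points are closed, and $T_2$ (Hausdorff) if distinct points have disjoint neighborhoods. A point is \emph{locally closed} if it is the intersection of an open and a closed set, and a space is $T_D$ if all its points are locally closed. For orbit spaces, $T_0$ fails precisely when two different orbits accumulate on each other (Lemma~\ref{lem:quotient}).

\subsection{The problem}

A map $f\colon Y\to X$ between metric spaces is a \emph{coarse embedding} if there are nondecreasing functions $\rho_-,\rho_+\colon[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho_-(t)=\infty$ and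
\[
\rho_-(d(y,y'))\le d(f(y),f(y'))\le\rho_+(d(y,y'))\qquad(y,y'\in Y).
\]
It is a \emph{coarse equivalence} if moreover $X=N_R(f(Y))$ for some $R$. A metric space has \emph{asymptotic dimension $0$} if for every $r>0$ it can be partitioned into sets of uniformly bounded diameter such that points in different sets are at distance greater than $r$; otherwise its asymptotic dimension is at least $1$. This distinction is all that we need from dimension theory.

A coarse embedding $Y\to X$ induces a continuous injection $\mathcal{O}(Y)\to\mathcal{O}(X)$ (Lemma~\ref{lem:functor}). Hence the failure of a separation axiom passes from $Y$ to every space into which $Y$ coarsely embeds: the u.l.f.\ spaces whose orbit space is not $T_0$ form an upward closed class for coarse embeddability. It is natural to ask whether this class has a least element. Call a u.l.f.\ space $Y$ a \emph{test space for $T_0$} if for every u.l.f.\ space $X$,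
\[
\mathcal{O}(X)\text{ is }T_0\iff Y \text{ does not coarsely embed into } X .
\]
The following problem is posed in \cite{BBE}.

\medskip
\noindent\textbf{Problem.} \emph{Does a test space for $T_0$ exist?}
\medskip

It is known that $\mathcal{O}(X)$ is not $T_0$ when the u.l.f.\ space $X$ has asymptotic dimension at least $1$. (We do not use this fact, and we recover it in Corollary~\ref{cor:dim}.) This suggests looking for $Y$ among spaces of positive dimension, and $\mathbb{N}$ is the first candidate. It is too large.

\begin{example}\label{ex:intervals}
Let $I_n=\{2^n,2^n+1,\dots,2^n+n\}$ and $X=\bigcup_{n\ge1}I_n\subseteq\mathbb{N}$. In a partition of $X$ whose pieces are more than $1$ apart, each $I_n$ lies in one piece, so $X$ has asymptotic dimension at least $1$. A coarse embedding $f\colon\mathbb{N}\to X$ would have infinite image and satisfy $|f(i+1)-f(i)|\le\rho_+(1)$ for all $i$, which is impossible because the gaps $2^n-n$ between consecutive intervals tend to infinity.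
\end{example}

One may still hope for a thinner test space of positive dimension. Such a space embeds into no space of dimension $0$ (Section~\ref{sec:coarse}), so its existence would make $T_0$ equivalent to asymptotic dimension $0$. This guess is wrong too: there is a space of dimension $0$ whose orbit space is not $T_0$, and it turns out to be the answer.

\subsection{Results}

Let $G=\bigoplus_{k\ge1}\mathbb{Z}/2$ be the group of finitely supported sequences $x=(x_k)_{k\ge1}$ with entries in $\mathbb{Z}/2$, with the metric
\[
d(x,y)=\max\{k: x_k\neq y_k\}\quad(x\ne y),\qquad d(x,x)=0 .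
\]
Thus $d(x,y)\le n$ means that $x$ and $y$ agree in all coordinates above $n$. This shows that $d$ is a translation invariant ultrametric and that $B(x,n)=x+G_n$, where $G_n=\{x: x_k=0 \text{ for all } k>n\}$. As $|G_n|=2^n$, the space $G$ is u.l.f. The cosets of $G_n$ have diameter at most $n$, and points in different cosets are at distance greater than $n$, so $G$ has asymptotic dimension $0$. Let $e_1,e_2,\dots$ be the standard generators of $G$.

\begin{theorem}\label{thm:main}
For every u.l.f.\ space $X$, the orbit space $\mathcal{O}(X)$ is $T_0$ if and only if $G$ does not coarsely embed into $X$. In particular, a test space for $T_0$ exists.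
\end{theorem}

Theorem~\ref{thm:main} is the equivalence of (1) and (4) in the next theorem.

\begin{theorem}\label{thm:equiv}
For a u.l.f.\ space $X$ the following are equivalent.
\begin{itemize}
\item[(1)] $\mathcal{O}(X)$ is $T_0$.
\item[(2)] $\mathcal{O}(X)$ is $T_D$.
\item[(3)] Every $\xi\in\partial X$ is isolated in $\mathrm{Orb}(\xi)$.
\item[(4)] $G$ does not coarsely embed into $X$.
\item[(5)] For every infinite $Z\subseteq X$ there is $\varepsilon\ge0$ such that for all $r$ there is $z\in Z$ with $Z\cap B(z,r)\subseteq B(z,\varepsilon)$.
\end{itemize}
\end{theorem}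

Condition (5) mentions no ultrafilters: every infinite subset contains clusters of one fixed radius that are arbitrarily far from the rest of the subset. The test spaces can be described completely.

\begin{theorem}\label{thm:class}
A u.l.f.\ space $Y$ is a test space for $T_0$ if and only if $Y$ has asymptotic dimension $0$ and $\mathcal{O}(Y)$ is not $T_0$.
\end{theorem}

The reason is that $G$ is extremal in two ways for coarse embeddability. It embeds into every u.l.f.\ space whose orbit space is not $T_0$, and every u.l.f.\ space of dimension $0$ embeds into it (Proposition~\ref{prop:universal}).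

For the stronger axioms, fix a function $\kappa\colon\{2,3,\dots\}\to\{1,2,\dots\}$ that satisfies $\kappa(n)<n$ and takes every value infinitely often; for instance, let $\kappa(2),\kappa(3),\dots$ be the sequence $1,\,1,2,\,1,2,3,\,1,2,3,4,\dots$. Define subspaces $P\subseteq W\subseteq G$ by
\[
W=\{e_n: n\ge1\}\cup\{e_n+e_k: 1\le k<n\},\qquad P=\{e_n,\ e_n+e_{\kappa(n)}: n\ge2\}.
\]

\begin{theorem}\label{thm:T12}
Let $X$ be a u.l.f.\ space.
\begin{itemize}
\item[(a)] $\mathcal{O}(X)$ is $T_1$ $\iff$ all orbits in $\partial X$ are finite $\iff$ $W$ does not coarsely embed into $X$.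
\item[(b)] $\mathcal{O}(X)$ is Hausdorff $\iff$ $P$ does not coarsely embed into $X$ $\iff$ $X$ is finite or coarsely equivalent to $\{n^2:n\in\mathbb{N}\}$. In the infinite case $\mathcal{O}(X)\cong\beta\mathbb{N}\setminus\mathbb{N}$.
\item[(c)] $\mathcal{O}(P)$ is $T_1$ but not $T_2$, and $\mathcal{O}(W)$ is $T_0$ but not $T_1$. So the implications $T_2\Rightarrow T_1\Rightarrow T_0$ are strict for orbit spaces.
\end{itemize}
\end{theorem}

\subsection{Layers and jumps}\label{sec:method}

The group $G$ is the disjoint union of the finite \emph{layers} $L_0=\{0\}$ and $L_n=G_n\setminus G_{n-1}=e_n+G_{n-1}$ for $n\ge1$. If $x\in L_m$ and $y\in L_n$ with $m<n$, then $d(x,y)=n$. So the layers drift apart, and the geometry of a subspace of $G$ is carried by its intersections with the layers (Figure~\ref{fig:layer}). Think of adding $e_k$ as a jump of size $k$. A layer of $P$ consists of the base point $e_n$ and the result of one jump. A layer of $W$ consists of the base point and the results of one jump of each size below $n$. A layer of $G$ consists of all points reached by performing several jumps of different sizes in succession.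

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=0.8cm]
\draw (0,0)--(0.5,1)--(1,0) (2,0)--(2.5,1)--(3,0) (4,0)--(4.5,1)--(5,0) (6,0)--(6.5,1)--(7,0);
\draw (0.5,1)--(1.5,2)--(2.5,1) (4.5,1)--(5.5,2)--(6.5,1) (1.5,2)--(3.5,3)--(5.5,2);
\fill (0,0) circle (2.5pt) (1,0) circle (2.5pt) (2,0) circle (2.5pt) (4,0) circle (2.5pt);
\filldraw[fill=white] (3,0) circle (2.5pt) (5,0) circle (2.5pt) (6,0) circle (2.5pt) (7,0) circle (2.5pt);
\draw (0,0) circle (5pt) (2,0) circle (5pt);
\node at (0,-0.6) {$000$}; \node at (1,-0.6) {$001$}; \node at (2,-0.6) {$010$}; \node at (3,-0.6) {$011$};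
\node at (4,-0.6) {$100$}; \node at (5,-0.6) {$101$}; \node at (6,-0.6) {$110$}; \node at (7,-0.6) {$111$};
\node at (-1,1) {$1$}; \node at (-1,2) {$2$}; \node at (-1,3) {$3$};
\end{tikzpicture}
\caption{The layer $L_4=e_4+G_3$ of $G$. Its eight points are the leaves, labeled by $x_3x_2x_1$; the distance between two leaves is the height (marked on the left) at which their branches meet. Filled leaves belong to $W$, and circled leaves belong to $P$ when $\kappa(4)=2$.}
\label{fig:layer}
\end{figure}

In a general space $X$ we keep track of jumps by the sets
\begin{equation}\label{eq:J}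
J(A;\varepsilon,r)=\{x\in A: \varepsilon<d(x,y)\le r \text{ for some } y\in A\}\qquad(A\subseteq X,\ \varepsilon,r\ge0).
\end{equation}
In these terms, condition (5) of Theorem~\ref{thm:equiv} fails for an infinite set $Z$ if and only if for every $\varepsilon$ there is $r$ with $J(Z;\varepsilon,r)=Z$. Each of the three characterizations has two halves. One is a direct verification that the orbit space of $G$, $W$ or $P$ violates the axiom. In the other half, the failure of the axiom in $\mathcal{O}(X)$ produces enough jumps in $X$ to build a copy of each layer, and the copies are placed far apart.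

Section~\ref{sec:prelim} collects the basic properties of orbits. Section~\ref{sec:G} treats $\mathcal{O}(G)$, and Section~\ref{sec:build} constructs embeddings of $G$. Theorems~\ref{thm:equiv}, \ref{thm:class} and~\ref{thm:T12} are proved in Sections~\ref{sec:T0}, \ref{sec:class} and~\ref{sec:T12}.

\section{Coarse maps, orbits and the quotient topology}\label{sec:prelim}

\subsection{Coarse embeddings and components}\label{sec:coarse}

It is usually easier to verify the following condition than to write down control functions.

\begin{lemma}\label{lem:criterion}
A map $f\colon Y\to X$ is a coarse embedding if and only if for every $r\ge0$ there is $s\ge0$ such that for all $y,y'\in Y$,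
\[
d(y,y')\le r\ \Rightarrow\ d(f(y),f(y'))\le s,\qquad d(f(y),f(y'))\le r\ \Rightarrow\ d(y,y')\le s .
\]
\end{lemma}

\begin{proof}
If $f$ is a coarse embedding, choose $t$ with $\rho_-(u)>r$ for $u>t$ and let $s=\max(\rho_+(r),t)$. Conversely, put $\rho_+(t)=\sup\{d(f(y),f(y')): d(y,y')\le t\}$, which is finite by the first implication, and $\rho_-(t)=\min\bigl(t,\inf\{d(f(y),f(y')): d(y,y')\ge t\}\bigr)$ with $\inf\emptyset=\infty$. Both are nondecreasing and bound $d(f(y),f(y'))$ as required. If $s$ corresponds to $r$ and $t>\max(r,s)$, then $\rho_-(t)\ge r$ by the second implication, so $\rho_-(t)\to\infty$.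
\end{proof}

Applying the criterion twice shows that a composition of coarse embeddings is a coarse embedding. The case $r=0$ shows that fibers are bounded, hence finite if $Y$ is u.l.f.

An \emph{$r$-chain} is a finite sequence of points in which consecutive points are at distance at most $r$, and the \emph{$r$-components} of $X$ are the classes of points that can be joined by $r$-chains. Points in different $r$-components are at distance greater than $r$, and an $r$-chain cannot leave a piece of a partition whose pieces are more than $r$ apart. Hence $X$ has asymptotic dimension $0$ if and only if for every $r$ the $r$-components have uniformly bounded diameter.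

If $f\colon Y\to X$ is a coarse embedding and $X$ has asymptotic dimension $0$, then so does $Y$. Indeed, given $r$, take $s$ as in Lemma~\ref{lem:criterion}. Then $f$ sends $r$-chains to $s$-chains, so it maps each $r$-component into an $s$-component. These have diameter at most some $D$, and the second implication, applied with $D$ in place of $r$, bounds the diameters of the $r$-components of $Y$.

\subsection{Orbits and finite distance}

The orbit of $\xi$ is defined through uncountably many partial translations. Uniform local finiteness reduces them to finitely many at each scale.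

\begin{lemma}\label{lem:scale}
Let $X$ be u.l.f., $r\ge0$ and $\xi,\eta\in\partial X$.
\begin{itemize}
\item[(a)] There are partial translations $f_1,\dots,f_m$ whose graphs have union $\{(x,y): d(x,y)\le r\}$.
\item[(b)] Only finitely many points of $\partial X$ have the form $f_*\xi$ with $f$ of displacement at most $r$. Consequently orbits are countable.
\item[(c)] $\xi\sim\eta$ if and only if there is $t\ge0$ such that $N_t(A)\in\eta$ for all $A\in\xi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $N=\sup_x|B(x,r)|$. Form a graph whose vertices are the pairs $(x,y)$ with $d(x,y)\le r$, joining two distinct pairs if they have the same first or the same second coordinate. The graph is countable and has degree at most $2(N-1)$. Enumerate the vertices and give each in turn one of $2N-1$ colors not used by its previously colored neighbors. Two pairs of the same color differ in both coordinates, so each color class is the graph of a bijection between subsets of $X$, of displacement at most $r$.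

(b) Let $f$ have displacement at most $r$ and $\mathrm{dom}\,f\in\xi$. By (a), $\mathrm{dom}\,f$ is the union of the sets $\{x\in\mathrm{dom}\,f\cap\mathrm{dom}\,f_i: f(x)=f_i(x)\}$, $1\le i\le m$. One of them belongs to $\xi$ by (U1), and then $f_*\xi=(f_i)_*\xi$ by (U2). The orbit is the union of these finite sets over $r\in\mathbb{N}$.

(c) If $\eta=f_*\xi$ with $f$ of displacement at most $t$, then for $A\in\xi$ the set $N_t(A)$ contains $f(A\cap\mathrm{dom}\,f)$, which belongs to $\eta$ by (U3). Conversely, suppose $\xi\not\sim\eta$, fix $t$, and let $f_1,\dots,f_m$ be as in (a) for $t$. If $\mathrm{dom}\,f_i\in\xi$, then $(f_i)_*\xi\neq\eta$, so there is $C_i\in(f_i)_*\xi$ with $C_i\notin\eta$; put $A_i=f_i^{-1}(C_i)\in\xi$. If $\mathrm{dom}\,f_i\notin\xi$, put $A_i=X\setminus\mathrm{dom}\,f_i\in\xi$. Let $A=\bigcap_iA_i\in\xi$. Then $N_t(A)=\bigcup_if_i(A\cap\mathrm{dom}\,f_i)$, and each term is contained in $C_i$ or is empty. No term belongs to $\eta$, so $N_t(A)\notin\eta$ by (U1).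
\end{proof}

A coarse embedding need not be injective and does not transport partial translations directly. Part (c) describes $\sim$ through neighborhoods, which a coarse embedding does respect.

\begin{lemma}\label{lem:functor}
Let $f\colon Y\to X$ be a coarse embedding of u.l.f.\ spaces.
\begin{itemize}
\item[(a)] $f_*$ induces a continuous injection $\mathcal{O}(Y)\to\mathcal{O}(X)$. Consequently, if $\mathcal{O}(X)$ is $T_0$, $T_1$ or $T_2$, then so is $\mathcal{O}(Y)$.
\item[(b)] If $f$ is a coarse equivalence, then there is a coarse equivalence $g\colon X\to Y$, and $\mathcal{O}(Y)\cong\mathcal{O}(X)$.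
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fibers of $f$ are finite, so $f_*(\partial Y)\subseteq\partial X$ by (U3). We show that $\xi\sim\eta$ if and only if $f_*\xi\sim f_*\eta$, using Lemma~\ref{lem:scale}(c). For given $r$ let $s$ be as in Lemma~\ref{lem:criterion}.

Let $\xi\sim\eta$ with constant $r$, and let $C\in f_*\xi$. Then $f^{-1}(C)\in\xi$, so $N_r(f^{-1}(C))\in\eta$. This set is contained in $f^{-1}(N_s(C))$, so $N_s(C)\in f_*\eta$. Thus $f_*\xi\sim f_*\eta$.

Let $f_*\xi\sim f_*\eta$ with constant $r$, and let $A\in\xi$. Then $f(A)\in f_*\xi$, so $N_r(f(A))\in f_*\eta$, that is, $f^{-1}(N_r(f(A)))\in\eta$. This set is contained in $N_s(A)$, so $N_s(A)\in\eta$. Thus $\xi\sim\eta$.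

The continuous map $q\circ f_*\colon\partial Y\to\mathcal{O}(X)$ is therefore constant on orbits and separates different orbits, so it factors through a continuous injection on $\mathcal{O}(Y)$. Preimages under a continuous injection of open sets that separate two image points separate the original points in the same sense.

(b) Let $X=N_R(f(Y))$ and choose $g\colon X\to Y$ with $d(f(g(x)),x)\le R$ for all $x$. Then $d(f(g(x)),f(g(x')))$ differs from $d(x,x')$ by at most $2R$. So $d(x,x')\le r$ bounds $d(g(x),g(x'))$ by the constant of Lemma~\ref{lem:criterion} for $r+2R$, and $d(g(x),g(x'))\le r$ gives $d(x,x')\le s+2R$. Hence $g$ is a coarse embedding. Since $d(f(g(f(y))),f(y))\le R$, there is $R'$ with $d(g(f(y)),y)\le R'$ for all $y$, so $g$ is a coarse equivalence.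

If $h$ is a self-map of a u.l.f.\ space with finite fibers that moves points by at most $t$, then $A\subseteq h^{-1}(N_t(A))$, so $N_t(A)\in h_*\xi$ for all $A\in\xi$, and $h_*\xi\sim\xi$. Applied to $f\circ g$ and $g\circ f$, this shows that the continuous maps induced by $f$ and $g$ on orbit spaces are mutually inverse.
\end{proof}

By (b), the relation ``$X$ and $Y$ are coarsely equivalent'' does not depend on the direction of the map.

\subsection{The quotient topology}

Call a subset of $\partial X$ \emph{invariant} if it is a union of orbits. Closures below are taken in $\partial X$.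

\begin{lemma}\label{lem:quotient}
Let $X$ be u.l.f.
\begin{itemize}
\item[(a)] The map $q$ is open.
\item[(b)] The closure of an orbit is invariant.
\item[(c)] $\mathcal{O}(X)$ fails to be $T_0$ if and only if there are $\xi\not\sim\eta$ with $\xi\in\overline{\mathrm{Orb}(\eta)}$ and $\eta\in\overline{\mathrm{Orb}(\xi)}$.
\item[(d)] A closed orbit is finite.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For open $V\subseteq\partial X$ we have $q^{-1}(q(V))=\bigcup_f f_*(V\cap(\mathrm{dom}\,f)^*)$, the union over all partial translations. Each term is open, since $f_*$ is a homeomorphism between clopen subsets of $\partial X$.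

(b) Let $O$ be an orbit, $\eta\in\overline O$, and $\eta'=f_*\eta$ with $f\colon A\to B$. If $V'$ is an open neighborhood of $\eta'$, then $f_*^{-1}(V'\cap B^*)\subseteq A^*$ is an open neighborhood of $\eta$. It contains some $\zeta\in O$, and $f_*\zeta\in O\cap V'$. So $\eta'\in\overline O$.

(c) It suffices to show that $q(\xi)$ lies in every open neighborhood of $q(\eta)$ if and only if $\eta\in\overline{\mathrm{Orb}(\xi)}$. Suppose the former and let $V\ni\eta$ be open. By (a), $q(V)$ is an open neighborhood of $q(\eta)$, so it contains $q(\xi)$, which means that $V$ meets $\mathrm{Orb}(\xi)$. Conversely, let $\eta\in\overline{\mathrm{Orb}(\xi)}$ and let $U\ni q(\eta)$ be open. Then $q^{-1}(U)$ is an open neighborhood of $\eta$, so it meets $\mathrm{Orb}(\xi)$, and $q(\xi)\in U$.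

(d) Let $O$ be a closed orbit. It is a nonempty countable compact Hausdorff space. By the Baire category theorem, such a space is not a countable union of closed sets with empty interior, so some singleton $\{\xi\}$ is open in $O$; say $O\cap V=\{\xi\}$ with $V$ open in $\partial X$. Any $\eta\in O$ has the form $f_*\xi$ with $f\colon A\to B$. The set $f_*(V\cap A^*)$ is an open neighborhood of $\eta$, and if $\zeta\in O$ lies in it, then $(f^{-1})_*\zeta\in O\cap V=\{\xi\}$, so $\zeta=\eta$. Thus $O$ is discrete and compact, hence finite.
\end{proof}

\section{The orbit space of $G$ is not $T_0$}\label{sec:G}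

By Lemma~\ref{lem:quotient}(c) we need two different orbits that accumulate on each other. In a minimal closed invariant set all orbits are dense, so any two orbits in it will do. The only danger is that the minimal set is a single orbit, and Lemma~\ref{lem:quotient}(d) excludes this when no orbit is finite.

\begin{proposition}\label{prop:allinfinite}
Let $X$ be an infinite u.l.f.\ space in which every orbit in $\partial X$ is infinite. Then $\mathcal{O}(X)$ is not $T_0$.
\end{proposition}

\begin{proof}
Order the nonempty closed invariant subsets of $\partial X$ by inclusion; $\partial X$ is one of them. The intersection of a chain is closed and invariant, and it is nonempty by compactness. Zorn's lemma gives a minimal such set $M$. For every $\zeta\in M$ the set $\overline{\mathrm{Orb}(\zeta)}\subseteq M$ is nonempty, closed and invariant by Lemma~\ref{lem:quotient}(b), so it equals $M$. Fix $\xi\in M$. Its orbit is infinite, hence not closed by Lemma~\ref{lem:quotient}(d), so there is $\eta\in M\setminus\mathrm{Orb}(\xi)$. Both orbits have closure $M$, and Lemma~\ref{lem:quotient}(c) applies.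
\end{proof}

One infinite orbit is not enough for this conclusion, as $W$ shows (Theorem~\ref{thm:T12}).

\begin{corollary}\label{cor:G}
$\mathcal{O}(G)$ is not $T_0$. If $G$ coarsely embeds into a u.l.f.\ space $X$, then $\mathcal{O}(X)$ is not $T_0$.
\end{corollary}

\begin{proof}
For $g\in G$ the translation $t_g(x)=x+g$ moves every point by $d(0,g)$, so it is a partial translation with domain $G$. Let $\xi\in\partial G$ and $g\ne h$. Choose $i$ with $g_i\neq h_i$, and let $H$ be the one of the complementary sets $\{x: x_i=0\}$, $\{x: x_i=1\}$ that belongs to $\xi$. Then $H+g\in(t_g)_*\xi$ and $H+h\in(t_h)_*\xi$, and these sets are disjoint. So the points $(t_g)_*\xi$, $g\in G$, are pairwise distinct, and $\mathrm{Orb}(\xi)$ is infinite. Proposition~\ref{prop:allinfinite} gives the first claim, and Lemma~\ref{lem:functor}(a) the second.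
\end{proof}

\begin{remark}\label{rem:Z}
The same argument applies to $\mathbb{Z}$. For $j\ge1$ the shift by $j$ interchanges the set of integers congruent to one of $0,\dots,j-1$ modulo $2j$ with its complement, so it fixes no point of $\partial\mathbb{Z}$. All orbits are infinite, and $\mathcal{O}(\mathbb{Z})$ is not $T_0$.
\end{remark}

\section{Building copies of $G$ from jumps}\label{sec:build}

\subsection{The model case}

\begin{example}\label{ex:ternary}
Define $\varphi\colon G\to\mathbb{N}$ by $\varphi(x)=\sum_kx_k3^{k-1}$, reading $x_k$ as $0$ or $1$. It sends $G_1$, $G_2$, $G_3$ to $\{0,1\}$, $\{0,1,3,4\}$, $\{0,1,3,4,9,10,12,13\}$. If $d(x,y)=k\ge1$, the terms above $k$ cancel, the $k$-th terms differ by $3^{k-1}$, and the lower terms contribute at most $\sum_{j<k}3^{j-1}=(3^{k-1}-1)/2$. Hence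
\[
k\le\frac{3^{k-1}+1}{2}\le|\varphi(x)-\varphi(y)|\le\frac{3^k-1}{2},
\]
and $\varphi$ is a coarse embedding. With $2$ in place of $3$ this fails: $e_k$ and $e_1+\dots+e_{k-1}$ are at distance $k$ and go to the neighbors $2^{k-1}$ and $2^{k-1}-1$. The $k$-th jump must exceed, by a growing margin, what the smaller jumps together can undo.
\end{example}

In $\mathbb{N}$ the jumps $x\mapsto x+3^{k-1}$ are isometric and available at every point. In a general space neither holds, and three adjustments are needed. First, the $k$-th jump $\tau_k$ will be defined only on a set $B_k$, and it must land where the smaller jumps are still available. Second, since $\tau_k$ does not preserve distances, the jumps are performed from the largest to the smallest: then the paths belonging to two points of $G$ at distance $k$ coincide until the $k$-th jump separates them, and only smaller jumps follow. Third, the sets $B_k$ may have empty intersection, so no starting point serves for all of $G$. In Example~\ref{ex:intervals}, all combinations of the jumps $3^{j-1}$, $j\le k$, stay inside an interval only from the points of $B_k=\bigcup_n\{x\in I_n: x+(3^k-1)/2\in I_n\}$;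 each $B_k$ is infinite, and $\bigcap_kB_k=\emptyset$. We therefore embed the layers one at a time.

\subsection{Gluing layers}

\begin{lemma}\label{lem:glue}
Let $X$ be u.l.f., $Y\subseteq G$, $Y_n=Y\cap L_n$, and let $s_1,s_2,\dots$ be nonnegative numbers. Suppose that for every $n\ge0$ with $Y_n\neq\emptyset$ there are an infinite set $Q_n\subseteq X$, a number $t_n$, and for each $p\in Q_n$ a map $\varphi_p\colon Y_n\to B(p,t_n)$ such that
\begin{equation}\label{eq:glue}
k\le d(\varphi_p(x),\varphi_p(y))\le s_k\quad\text{whenever } x,y\in Y_n \text{ and } d(x,y)=k\ge1 .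
\end{equation}
Then $Y$ coarsely embeds into $X$.
\end{lemma}

\begin{proof}
We define finite sets $S_n\subseteq X$ and a map $F\colon Y\to X$ with $F(Y_n)=S_n$ by recursion on $n$. If $Y_n=\emptyset$, let $S_n=\emptyset$. Otherwise the set $N_{n+t_n}(S_0\cup\dots\cup S_{n-1})$ is finite, so there is $p_n\in Q_n$ outside it. Let $F=\varphi_{p_n}$ on $Y_n$. Since $S_n\subseteq B(p_n,t_n)$, every point of $S_n$ is at distance at least $n$ from every point of $S_0\cup\dots\cup S_{n-1}$. Let $D_k$ be the diameter of $S_0\cup\dots\cup S_k$.

Let $x\ne y$ in $Y$ and $k=d(x,y)$. If $x,y$ lie in the same layer, \eqref{eq:glue} applies. Otherwise $k$ is the larger of the two layer indices, and $k\le d(F(x),F(y))\le D_k$. So $F$ is a coarse embedding with $\rho_-(t)=t$ and $\rho_+(t)=\max\{0,s_j,D_j: 1\le j\le t\}$.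
\end{proof}

The point of \eqref{eq:glue} is that $s_k$ does not depend on the layer.

\subsection{Iterated jumps}

\begin{lemma}\label{lem:tree}
Let $X$ be u.l.f.\ and let $\mathcal{F}$ be a nonempty family of infinite subsets of $X$ such that for every $A\in\mathcal{F}$ and $\varepsilon\ge0$ there is $r$ with $J(A;\varepsilon,r)\in\mathcal{F}$. Then $G$ coarsely embeds into $X$.
\end{lemma}

\begin{proof}
Let $B_0\in\mathcal{F}$ and $R_0=0$. Given $B_{k-1}\in\mathcal{F}$ and $R_{k-1}$, choose $r_k$ with
\[
B_k=J(B_{k-1};\,k+2R_{k-1},\,r_k)\in\mathcal{F},
\]
and put $R_k=R_{k-1}+r_k$. The sets $B_0\supseteq B_1\supseteq\cdots$ are infinite, and every $b\in B_k$ has a point $\tau_k(b)\in B_{k-1}$ with $k+2R_{k-1}<d(b,\tau_k(b))\le r_k$.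

For $n\ge0$ and $p\in B_n$ define $\psi_p\colon G_n\to X$ as follows. Given $x\in G_n$, put $b_n(x)=p$, and for $k=n,n-1,\dots,1$ let
\[
b_{k-1}(x)=\begin{cases}b_k(x)&\text{if } x_k=0,\\ \tau_k(b_k(x))&\text{if } x_k=1.\end{cases}
\]
If $b_k(x)\in B_k$, then $\tau_k(b_k(x))$ is defined and $b_{k-1}(x)\in B_{k-1}$ in both cases, so the recursion runs to the end. Put $\psi_p(x)=b_0(x)$. Step $j$ moves the point by at most $r_j$, so $d(b_k(x),\psi_p(x))\le R_k$ for $0\le k\le n$. In particular $\psi_p(G_n)\subseteq B(p,R_n)$.

Let $x,y\in G_n$ with $d(x,y)=k\ge1$. Their coordinates above $k$ agree, so $b_k(x)=b_k(y)=b$, and $x_k\neq y_k$ gives $\{b_{k-1}(x),b_{k-1}(y)\}=\{b,\tau_k(b)\}$. Each of these points moves by at most $R_{k-1}$ afterwards, so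
\[
k<d(b,\tau_k(b))-2R_{k-1}\le d(\psi_p(x),\psi_p(y))\le r_k+2R_{k-1}\le2R_k .
\]
Apply Lemma~\ref{lem:glue} with $Y=G$, $Q_n=B_n$, $t_n=R_n$, $s_k=2R_k$, and $\varphi_p$ the restriction of $\psi_p$ to $L_n\subseteq G_n$.
\end{proof}

\subsection{From orbits to jumps}

It remains to find a family $\mathcal{F}$. The candidate is an ultrafilter $\xi\in\partial X$ itself. If $\mathrm{Orb}(\xi)$ has infinitely many points in $A^*$, most of them cannot be reached with small displacement, and a partial translation that reaches such a point is a jump from $A$ to $A$.

\begin{lemma}\label{lem:jump}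
Let $X$ be u.l.f., $\xi\in\partial X$ and $A\in\xi$, and suppose that $\mathrm{Orb}(\xi)\cap A^*$ is infinite. Then for every $\varepsilon\ge0$ there is $r>\varepsilon$ with $J(A;\varepsilon,r)\in\xi$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:scale}(b) there is $\eta\in\mathrm{Orb}(\xi)\cap A^*$ that is not the image of $\xi$ under a partial translation of displacement at most $\varepsilon$. Write $\eta=f_*\xi$ with $f$ of displacement at most $r$, where $r>\varepsilon$. The set $E=\{x\in\mathrm{dom}\,f: d(x,f(x))\le\varepsilon\}$ is not in $\xi$, for otherwise $\eta=(f|_E)_*\xi$ by (U2). Hence $\mathrm{dom}\,f\setminus E\in\xi$ by (U1). Also $f^{-1}(A)\in\xi$, because $A\in f_*\xi$. The set $A\cap f^{-1}(A)\setminus E$ belongs to $\xi$, and each of its points $x$ has $f(x)\in A$ and $\varepsilon<d(x,f(x))\le r$.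
\end{proof}

\begin{remark}\label{rem:ulf}
Here finiteness of balls would not suffice; the uniform bound is needed. Let $X$ be the disjoint union of sets $F_n=\{a_{n,1},\dots,a_{n,n}\}$, $n\ge1$, with distance $1$ between distinct points of $F_n$ and distance $\max(m,n)$ between points of $F_m$ and $F_n$ for $m\neq n$. Balls are finite. If $\{a_{n,1}:n\ge1\}\in\xi\in\partial X$, the maps $a_{n,1}\mapsto a_{n,k}$ ($n\ge k$) have displacement at most $1$ and disjoint ranges, so $\mathrm{Orb}(\xi)$ is infinite. But $J(X;1,r)\subseteq\bigcup_{n\le r}F_n$ is finite for every $r$.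
\end{remark}

The first two scales already show what separates $G$ from $W$. Suppose that $\mathrm{Orb}(\xi)$ is infinite. Lemma~\ref{lem:jump} with $A=X$ gives $B_1=J(X;1,r_1)\in\xi$ and $J(X;2+2r_1,r_2)\in\xi$. A point $p$ in both sets admits a small jump to $\tau_1(p)$ and a large jump to $\tau_2(p)$. These three points copy the layer $\{e_3,\,e_3+e_1,\,e_3+e_2\}$ of $W$, but nothing forces a small jump from $\tau_2(p)$. Suppose now that the orbit has infinitely many points in the neighborhood $B_1^*$ of $\xi$. Then the lemma applies with $A=B_1$ and gives $B_2=J(B_1;2+2r_1,r_2)\in\xi$. For $p\in B_2$ the large jump lands in $B_1$, the fourth point $\tau_1(\tau_2(p))$ exists, and we obtain two pairs $\{p,\tau_1(p)\}$ and $\{\tau_2(p),\tau_1(\tau_2(p))\}$ with distances in $(1,r_1]$ inside the pairs and in $(2,r_2+2r_1]$ across: a copy of $G_2$. To continue, the orbit must return to every neighborhood of $\xi$.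

\begin{proposition}\label{prop:isolated}
Let $X$ be u.l.f. If some $\xi\in\partial X$ is not isolated in $\mathrm{Orb}(\xi)$, then $G$ coarsely embeds into $X$.
\end{proposition}

\begin{proof}
Let $A\in\xi$. If $\mathrm{Orb}(\xi)\cap A^*$ were finite, removing from $A^*$ the finitely many points of the orbit other than $\xi$ would leave an open set meeting the orbit in $\xi$ alone. So the intersection is infinite, and Lemma~\ref{lem:jump} applies to every $A\in\xi$. All members of $\xi$ are infinite, so $\mathcal{F}=\xi$ satisfies the hypothesis of Lemma~\ref{lem:tree}.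
\end{proof}

\section{The $T_0$ axiom}\label{sec:T0}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(1)$\Rightarrow$(4) is Corollary~\ref{cor:G}, and (4)$\Rightarrow$(3) is Proposition~\ref{prop:isolated}.

(3)$\Rightarrow$(2). Let $\xi\in\partial X$ and let $V\subseteq\partial X$ be open with $\mathrm{Orb}(\xi)\cap V=\{\xi\}$. Put $C=\overline{\mathrm{Orb}(\xi)}$. Since $V$ is open, $C\cap V\subseteq\overline{\mathrm{Orb}(\xi)\cap V}=\{\xi\}$. The set $q(V)$ is open by Lemma~\ref{lem:quotient}(a). The set $q(C)$ is closed, because $C$ is closed and invariant by Lemma~\ref{lem:quotient}(b), so that $q^{-1}(q(C))=C$. A point of $q(C)\cap q(V)$ is an orbit that is contained in $C$ and meets $V$, so it contains $\xi$. Hence $q(C)\cap q(V)=\{q(\xi)\}$.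

(2)$\Rightarrow$(1). Let $u,v$ be points that lie in the same open sets, hence in the same closed sets. If $\{u\}=U\cap C$ with $U$ open and $C$ closed, then $v\in U\cap C$, so $v=u$.

(5)$\Rightarrow$(4). Let $F\colon G\to X$ be a coarse embedding and $Z=F(G)$, which is infinite because $F$ has finite fibers. Given $\varepsilon$, choose an integer $k\ge1$ with $\rho_-(k)>\varepsilon$ and put $r=\rho_+(k)$. For $z=F(g)\in Z$, the point $F(g+e_k)\in Z$ is at distance in $(\varepsilon,r]$ from $z$, since $d(g,g+e_k)=k$. So $J(Z;\varepsilon,r)=Z$, and (5) fails for $Z$.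

(4)$\Rightarrow$(5). If (5) fails for the infinite set $Z$, then $\mathcal{F}=\{Z\}$ satisfies the hypothesis of Lemma~\ref{lem:tree}, so $G$ coarsely embeds into $X$.
\end{proof}

This also proves Theorem~\ref{thm:main}. Condition (5) makes it easy to treat spaces of positive dimension: along a long $s$-chain, one can jump by more than $\varepsilon$ and at most $\varepsilon+s$.

\begin{corollary}\label{cor:dim}
If a u.l.f.\ space $X$ does not have asymptotic dimension $0$, then $G$ coarsely embeds into $X$, and so $\mathcal{O}(X)$ is not $T_0$.
\end{corollary}

\begin{proof}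
There is $s>0$ such that the $s$-components of $X$ are not uniformly bounded. If some $s$-component is unbounded, let $Z$ be that component. Otherwise all $s$-components are finite, and we let $Z$ be the union of a sequence of components $C_1,C_2,\dots$ with $\mathrm{diam}\,C_n\to\infty$. In both cases $Z$ is unbounded. We show that (5) fails for $Z$.

Let $\varepsilon\ge0$, and let $z$ lie in a component $C\subseteq Z$ with $\mathrm{diam}\,C>2\varepsilon$. By the triangle inequality, some point of $C$ is at distance greater than $\varepsilon$ from $z$. On an $s$-chain in $C$ from $z$ to that point, the first point at distance greater than $\varepsilon$ from $z$ is at distance at most $\varepsilon+s$. So $z\in J(Z;\varepsilon,\varepsilon+s)$. This covers all of $Z$ in the first case, and in the second case all points outside the finitely many finite sets $C_n$ of diameter at most $2\varepsilon$. Each of the finitely many remaining points has some point of the unbounded set $Z$ at distance greater than $\varepsilon$. Taking $r$ larger than $\varepsilon+s$ and these finitely many distances gives $J(Z;\varepsilon,r)=Z$.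
\end{proof}

\section{All test spaces}\label{sec:class}

In a space of dimension $0$ the $k$-components, $k=0,1,2,\dots$, form a nested sequence of partitions into finite sets, like the cosets of the subgroups $G_n$ in $G$. We embed such a space into $G$ by recording, for each $k$, the position of a point's $(k-1)$-component inside its $k$-component. Uniform local finiteness is what allows this position to be written with a number of binary digits depending on $k$ alone.

\begin{proposition}\label{prop:universal}
Every u.l.f.\ space $X$ of asymptotic dimension $0$ coarsely embeds into $G$.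
\end{proposition}

\begin{proof}
We may assume $X\neq\emptyset$; fix $x_0\in X$. For integers $k\ge0$ let $C_k(x)$ be the $k$-component of $x$. Then $C_0(x)=\{x\}$, $C_{k-1}(x)\subseteq C_k(x)$, and there are numbers $D_0\le D_1\le\cdots$ with $\mathrm{diam}\,C_k(x)\le D_k$ for all $x$. For $k\ge1$ choose an integer $m_k\ge1$ with $2^{m_k}\ge\sup_x|B(x,D_k)|$. Each $k$-component has at most $2^{m_k}$ points, so it is a union of at most $2^{m_k}$ different $(k-1)$-components. Label these injectively by elements of $(\mathbb{Z}/2)^{m_k}$, giving $C_{k-1}(x_0)$ the label $0$ inside $C_k(x_0)$. Let $\lambda_k(x)$ be the label of $C_{k-1}(x)$ inside $C_k(x)$. If $k-1\ge d(x,x_0)$, then $C_{k-1}(x)=C_{k-1}(x_0)$ and $\lambda_k(x)=0$. So concatenating the words $\lambda_1(x),\lambda_2(x),\dots$ in this order defines an element $F(x)\in G$, in which $\lambda_k(x)$ occupies the coordinates $M_{k-1}+1,\dots,M_k$, where $M_k=m_1+\dots+m_k$ and $M_0=0$.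

Let $x\neq y$ and let $k\ge1$ be minimal with $C_k(x)=C_k(y)$. Then $C_{k-1}(x)\neq C_{k-1}(y)$ are different components inside the same $k$-component, so $\lambda_k(x)\neq\lambda_k(y)$. For $j>k$ we have $C_{j-1}(x)=C_{j-1}(y)$, so $\lambda_j(x)=\lambda_j(y)$. Therefore
\[
k-1<d(x,y)\le D_k,\qquad k-1\le M_{k-1}<d(F(x),F(y))\le M_k .
\]
Let $r\ge0$ and let $n\ge r$ be an integer. If either $d(x,y)\le r$ or $d(F(x),F(y))\le r$, then $k-1<n$, so $k\le n$, and both distances are at most $\max(D_n,M_n)$. Lemma~\ref{lem:criterion} shows that $F$ is a coarse embedding.
\end{proof}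

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $Y$ have asymptotic dimension $0$ and let $\mathcal{O}(Y)$ be not $T_0$. Then $Y$ coarsely embeds into $G$ by Proposition~\ref{prop:universal}, and $G$ coarsely embeds into $Y$ by Theorem~\ref{thm:main}. By composition, $Y$ and $G$ coarsely embed into the same spaces, so $Y$ is a test space because $G$ is one.

Conversely, let $Y$ be a test space. The identity embeds $Y$ into $X=Y$, so $\mathcal{O}(Y)$ is not $T_0$. Since $\mathcal{O}(G)$ is not $T_0$, the case $X=G$ shows that $Y$ coarsely embeds into $G$. As $G$ has asymptotic dimension $0$, so does $Y$, by Section~\ref{sec:coarse}.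
\end{proof}

\section{The $T_1$ and Hausdorff axioms}\label{sec:T12}

We prove Theorem~\ref{thm:T12}. The layers of the two spaces are $W\cap L_n=\{e_n\}\cup\{e_n+e_k:1\le k<n\}$ for $n\ge1$ and $P\cap L_n=\{e_n,e_n+e_{\kappa(n)}\}$ for $n\ge2$; here we use $\kappa(n)<n$. A point of $L_n$ is at distance at least $n$ from all points of other layers.

\subsection{Finite orbits and the space $W$}

\emph{$T_1$ is equivalent to finiteness of all orbits.} A point of $\mathcal{O}(X)$ is closed if and only if the corresponding orbit is closed in $\partial X$. Finite orbits are closed, and closed orbits are finite by Lemma~\ref{lem:quotient}(d).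

\medskip
\emph{If $W$ coarsely embeds into $X$, then $\mathcal{O}(X)$ is not $T_1$.} Let $\xi\in\partial W$ contain $\{e_n:n\ge1\}$. For $k\ge1$ the map $f_k\colon e_n\mapsto e_n+e_k$ ($n>k$) is a partial translation of displacement $k$. Its domain is cofinite in $\{e_n:n\ge1\}$, so it belongs to $\xi$. The ranges of the $f_k$ are pairwise disjoint, so the points $(f_k)_*\xi$ are distinct by (U3). Thus $\mathrm{Orb}(\xi)$ is infinite and $\mathcal{O}(W)$ is not $T_1$. Lemma~\ref{lem:functor}(a) transfers this to $X$.

\medskip
\emph{If some orbit $\mathrm{Orb}(\xi)$ in $\partial X$ is infinite, then $W$ coarsely embeds into $X$.} Now Lemma~\ref{lem:jump} is available for $A=X$ only. Put $r_0=0$ and choose recursively $r_k>k+r_{k-1}$ with $A_k=J(X;k+r_{k-1},r_k)\in\xi$. Let $Q_1=X$ and $Q_n=A_1\cap\dots\cap A_{n-1}$ for $n\ge2$; these sets belong to $\xi$, so they are infinite. For $p\in Q_n$ and $1\le k<n$ choose $y_k\in X$ with $k+r_{k-1}<d(p,y_k)\le r_k$, and define $\varphi_p(e_n)=p$ and $\varphi_p(e_n+e_k)=y_k$. Since $(r_k)$ is increasing, the image lies in $B(p,r_{n-1})$. The pairs at distance $k$ in $W\cap L_n$ are $\{e_n,e_n+e_k\}$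 and $\{e_n+e_j,e_n+e_k\}$ with $j<k$. For the first, $k<d(p,y_k)\le r_k$. For the others,
\[
k\le k+r_{k-1}-r_j<d(p,y_k)-d(p,y_j)\le d(y_j,y_k)\le r_j+r_k\le2r_k .
\]
Lemma~\ref{lem:glue} applies with $t_n=r_{n-1}$ and $s_k=2r_k$. This completes the proof of part~(a).

\medskip
\emph{$\mathcal{O}(W)$ is $T_0$.} We verify condition (5) of Theorem~\ref{thm:equiv} for an infinite $Z\subseteq W$. Suppose first that $Z$ contains points $e_n+e_k$ with $k$ arbitrarily large. Given $r$, take $z=e_n+e_k\in Z$ with $k>r$. Its distance is $k$ to $e_n$, $\max(j,k)$ to $e_n+e_j$ for $j\neq k$, and at least $n>k$ to other layers. So $W\cap B(z,r)=\{z\}$, and $\varepsilon=0$ works. Otherwise there is $K$ with $k\le K$ whenever $e_n+e_k\in Z$. Layers are finite, so given $r$ there is $z\in Z\cap L_n$ with $n>r$. Then $Z\cap B(z,r)\subseteq Z\cap L_n$, and points of $Z\cap L_n$ agree in all coordinates above $K$. So $\varepsilon=K$ works.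

\subsection{The space $P$}

\emph{$\mathcal{O}(P)$ is $T_1$.} Let $\sigma\colon P\to P$ be the bijection that swaps the two points of each layer. If $f$ is a partial translation of displacement at most $r$ and $x\in\mathrm{dom}\,f$ lies in a layer of index $n>r$, then $f(x)$ lies in the same layer, so $f(x)\in\{x,\sigma(x)\}$. If $\mathrm{dom}\,f\in\xi\in\partial P$, then by (U1) $f$ agrees with the identity or with $\sigma$ on a member of $\xi$, and $f_*\xi\in\{\xi,\sigma_*\xi\}$ by (U2). All orbits have at most two points, and part~(a) applies.

\medskip
\emph{$\mathcal{O}(P)$ is not Hausdorff.} For each $k$ the space $P$ contains infinitely many pairs at distance $k$. They give equivalent points $\xi_k\sim\eta_k$ at infinity, related by a displacement $k$. In the limit $k\to\infty$ the equivalence is lost, but the limits cannot be separated.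

Let $E_k=\{e_n:\kappa(n)=k\}$, which is infinite by the choice of $\kappa$, and let $f_k\colon e_n\mapsto e_n+e_k$ on $E_k$, a partial translation of $P$. Choose $\xi_k\in E_k^*$ and put $\eta_k=(f_k)_*\xi_k\sim\xi_k$. Let $\mathcal{U}$ be a nonprincipal ultrafilter on $\{1,2,\dots\}$ and define
\[
\xi=\{A\subseteq P:\{k: A\in\xi_k\}\in\mathcal{U}\},\qquad \eta=\{A\subseteq P:\{k: A\in\eta_k\}\in\mathcal{U}\}.
\]
The assignment $A\mapsto\{k:A\in\xi_k\}$ preserves inclusions, finite intersections and complements, and it sends finite sets to $\emptyset$. So $\xi$ is a nonprincipal ultrafilter, and so is $\eta$ for the same reason.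

We have $\xi\not\sim\eta$. Fix $r$ and let $A=\bigcup_{k>r}E_k$. It belongs to $\xi_k$ for all $k>r$, hence to $\xi$. The set $T=\{e_m+e_{\kappa(m)}:m\ge2\}$ contains $f_k(E_k)\in\eta_k$ for every $k$, so $T\in\eta$. For $e_n\in A$, the distance $d(e_n,e_m+e_{\kappa(m)})$ equals $\kappa(n)>r$ if $m=n$, and is at least $n>\kappa(n)>r$ if $m\ne n$. So $N_r(A)\cap T=\emptyset$ and $N_r(A)\notin\eta$. Since $r$ was arbitrary, Lemma~\ref{lem:scale}(c) gives the claim.

Let $U_1\ni q(\xi)$ and $U_2\ni q(\eta)$ be open. There are $A_1\in\xi$ and $A_2\in\eta$ with $A_i^*\subseteq q^{-1}(U_i)$. The sets $\{k:A_1\in\xi_k\}$ and $\{k:A_2\in\eta_k\}$ belong to $\mathcal{U}$, so they have a common element $k$. Then $q(\xi_k)=q(\eta_k)$ lies in $U_1\cap U_2$. Thus $\mathcal{O}(P)$ is not Hausdorff, and part~(c) is proved.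

\subsection{The Hausdorff case}

For a u.l.f.\ space $X$, either jumps of arbitrarily large size occur infinitely often at a bounded scale, or they do not. The next two lemmas treat these alternatives.

\begin{lemma}\label{lem:Pembeds}
Let $X$ be u.l.f. If for every $\varepsilon\ge0$ there is $r$ such that $J(X;\varepsilon,r)$ is infinite, then $P$ coarsely embeds into $X$.
\end{lemma}

\begin{proof}
For $k\ge1$ choose $r_k$ with $J(X;k,r_k)$ infinite. For $n\ge2$ and $k=\kappa(n)$ let $Q_n=J(X;k,r_k)$ and $t_n=r_k$. For $p\in Q_n$ choose $y$ with $k<d(p,y)\le r_k$, and put $\varphi_p(e_n)=p$, $\varphi_p(e_n+e_k)=y$. The two points of the layer are at distance $k$, so Lemma~\ref{lem:glue} applies with $s_k=r_k$.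
\end{proof}

\begin{lemma}\label{lem:sparse}
Let $X$ be an infinite u.l.f.\ space and $\varepsilon\ge0$ such that $K_r=J(X;\varepsilon,r)$ is finite for every $r$. Then $X$ is coarsely equivalent to $S=\{n^2:n\in\mathbb{N}\}$.
\end{lemma}

\begin{proof}
A point $x\notin K_r$ satisfies $B(x,r)\subseteq B(x,\varepsilon)$. On $X\setminus K_{2\varepsilon}$ the relation $d(x,y)\le\varepsilon$ is therefore transitive: if $d(x,y),d(y,z)\le\varepsilon$, then $z\in B(x,2\varepsilon)\subseteq B(x,\varepsilon)$. It is an equivalence relation with finite classes on an infinite set, so a set $T$ of representatives is countably infinite. Since $X\setminus K_{2\varepsilon}\subseteq N_\varepsilon(T)$ and $K_{2\varepsilon}$ is finite, $X=N_R(T)$ for some $R$.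

If $x\neq y$ in $T$ and $d(x,y)\le r$, then $d(x,y)>\varepsilon$, so $x,y\in K_r$. Thus for each $r$ only finitely many pairs of distinct points of $T$ are at distance at most $r$. The same holds in $S$, because $|n^2-m^2|\ge n+m$ for $n\neq m$. Let $h\colon S\to T$ be any bijection. For each $r$, the two implications of Lemma~\ref{lem:criterion} concern only finitely many pairs of distinct points, so they hold for a large enough $s$. Hence $h$, viewed as a map $S\to X$, is a coarse embedding with $X=N_R(h(S))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:T12}(b)]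
If $\mathcal{O}(X)$ is Hausdorff, then $P$ does not coarsely embed into $X$, by Lemma~\ref{lem:functor}(a) and since $\mathcal{O}(P)$ is not Hausdorff. If $P$ does not coarsely embed into $X$, then by Lemma~\ref{lem:Pembeds} there is $\varepsilon\ge0$ with $J(X;\varepsilon,r)$ finite for all $r$, and by Lemma~\ref{lem:sparse} the space $X$ is finite or coarsely equivalent to $S$. If $X$ is finite, then $\mathcal{O}(X)$ is empty. If $X$ is coarsely equivalent to $S$, then $\mathcal{O}(X)\cong\mathcal{O}(S)\cong\beta\mathbb{N}\setminus\mathbb{N}$ by Lemma~\ref{lem:functor}(b) and Example~\ref{ex:squares}. In both cases $\mathcal{O}(X)$ is Hausdorff.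
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBE}
Bruno de Mendon\c{c}a Braga, Alcides Buss, Ruy Exel,
\emph{Dynamics in large scale geometry},
arXiv:2604.24452 (2026).

\end{thebibliography}
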